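\title{Rays of weight two in the positive tropical Grassmannian}

\begin{abstract}
The positive tropical Grassmannian modulo its lineality space is a fan whose cones are indexed by subdivisions of the hypersimplex $\Delta(k,n)$. The sum of the coordinates of a point in the planar basis $\{\mathfrak h_J\}$ is its PK weight, and the rays of weight one are spanned by the vectors $\mathfrak h_J$. We classify the rays of weight two: they are spanned by the points $\rho(\mathfrak t_I+\mathfrak t_J)$, where $\rho$ is the tropicalized positive parametrization, $\mathfrak t_J=\rho^{-1}(\mathfrak h_J)$, and $\{I,J\}$ is a uniquely determined pair of noncyclic $k$-subsets that is noncrossing but not weakly separated. This proves the weight-two classification posed by Early and Lam. The proof shows that the lattice points of weight $w$ correspond to noncrossing multisets of $w$ noncyclic subsets, and it follows a pair $\{I,J\}$ through cyclic rotation by means of a noncrossing perfect matching of $I\triangle J$. As a result, the rays of weight two are indexed, equivariantly for cyclic rotation, by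 noncrossing matchings that are not parallel, and we obtain a closed formula for their number.
\end{abstract}

\section{Introduction}\label{sec:intro}

A point of the positive tropical Grassmannian is a height function on the vertices of a hypersimplex, and the points that induce the same subdivision of the hypersimplex form a cone. A ray of this fan is a subdivision whose height function is unique up to scale. A linear function, the PK weight, takes nonnegative integer values on the lattice points of the fan and so sorts the rays into levels. The first level is known. This paper determines the second.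

\subsection*{Conventions}
Fix integers $k\ge2$ and $n\ge k+2$, and put $N=n-k\ge2$. Elements of $[n]=\{1,\dots,n\}$ are read modulo $n$; in particular $K\pm1$, for $K\subset[n]$, is taken modulo $n$. We write $[a,b]=\{a,a+1,\dots,b\}$, which is empty if $b<a$. A $k$-subset is \emph{cyclic} if it is one of the $n$ cyclic intervals $[i,i+k-1]$, and \emph{noncyclic} otherwise. The elements of $k$-subsets $I,J,A,B$ are always listed in increasing order, $I=\{i_1<\dots<i_k\}$ and so on, and in examples we write $124$ for $\{1,2,4\}$. For a statement $\mathcal S$, the symbol $\mathbf 1\{\mathcal S\}$ is $1$ if $\mathcal S$ holds and $0$ otherwise.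

\subsection*{The fan}
Let $L_{k,n}=\{(\sum_{i\in K}y_i)_K:y\in\mathbb R^n\}\subset\mathbb R^{\binom{[n]}k}$ be the lineality space, let $V=\mathbb R^{\binom{[n]}k}/L_{k,n}$, and let $\Lambda\subset V$ be the lattice that is the image of $\mathbb Z^{\binom{[n]}k}$. The \emph{positive tropical configuration space} $\mathrm{Trop}=\mathrm{Trop}_{>0}X(k,n)\subset V$ is the set of classes of vectors $P=(P_K)$ with
\begin{equation}\label{eq:threeterm}
P_{Sac}+P_{Sbd}=\min\big(P_{Sab}+P_{Scd},\;P_{Sad}+P_{Sbc}\big)
\end{equation}
for all $a<b<c<d$ and all $(k-2)$-subsets $S$ disjoint from $\{a,b,c,d\}$, where $Sab=S\cup\{a,b\}$. Adding an element of $L_{k,n}$ changes the three sums by the same amount, so the condition makes sense in $V$. This is the positive tropical Grassmannian modulo lineality.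

Let $\Delta(k,n)$ be the hypersimplex, the convex hull of the points $e_K=\sum_{i\in K}e_i\in\mathbb R^n$. A vector $P$ assigns the height $P_K$ to the vertex $e_K$. Its \emph{lower hull function} is
\[
\widehat P(x)=\min\Big\{\sum_K\lambda_KP_K:\ \lambda_K\ge0,\ \sum_K\lambda_K=1,\ \sum_K\lambda_Ke_K=x\Big\},\qquad x\in\Delta(k,n),
\]
a convex piecewise affine function. The regular subdivision $\Delta(P)$ consists of the projections of the lower faces of the convex hull of the points $(e_K,P_K)$; its maximal cells are the maximal convex sets on which $\widehat P$ is affine. An element of $L_{k,n}$ adds a linear function to $\widehat P$, so $\Delta(P)$ depends only on the class of $P$ in $V$. We give $\mathrm{Trop}$ the fan structure in which $P,P'$ lie in the same relatively open cone if and only if $\Delta(P)=\Delta(P')$. A \emph{ray} is a one-dimensional cone, and $v$ \emph{spans a ray} if the cone containing $v$ is one-dimensional.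

The cyclic group $\mathbb Z/n$ acts on $V$ through the rotation $\sigma$ given by $(\sigma P)_K=P_{K+1}$; Section~\ref{sec:rotation} checks that $\sigma$ preserves all of the structure described here.

\subsection*{The planar basis and the weight}
For a $k$-subset $J$ let $I_J=\{j\in J:j+1\notin J\}$ be the set of right ends of the maximal cyclic runs of $J$, so that $J$ is noncyclic if and only if $|I_J|\ge2$. For $S\subset I_J$ let $J_S=(J\setminus S)\cup(S+1)$. The points $e_{J_S}=e_J+\sum_{m\in S}(e_{m+1}-e_m)$ form a cubical array, and the planar cross-ratio $u_J=\prod_{S\subset I_J}p_{J_S}^{(-1)^{|S|+1}}$ is a Laurent monomial in the Pl\"ucker coordinates. Its tropicalization is the linear function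
\begin{equation}\label{eq:u}
u^t_J(P)=-\sum_{S\subset I_J}(-1)^{|S|}P_{J_S}.
\end{equation}
For noncyclic $J$ it vanishes on $L_{k,n}$, because the alternating sum of an affine function over the vertices of a cube of dimension at least $2$ is zero; so $u_J^t\in V^*$. It is known that the $u^t_J$ with $J$ noncyclic form a basis of $V^*$. The dual basis $\{\mathfrak h_J\}$ of $V$ is the \emph{planar basis}, and the \emph{PK weight} is the linear function
\[
\mathrm{wt}(P)=\mathrm{wt}_{\mathrm{PK}}(P)=\sum_{J\text{ noncyclic}}u^t_J(P),
\]
which takes the value $1$ on every $\mathfrak h_J$. The weight of a ray is the weight of its primitive generator in $\Lambda$. It is known that each $\mathfrak h_J$ spans a ray of $\mathrm{Trop}$ and that these are exactly the rays of weight one.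

\subsection*{The positive parametrization}
Take variables $x_{r,d}$ with $1\le r\le k-1$ and $1\le d\le N$, and let $M(x)=[\,\mathrm{Id}_k\mid A(x)\,]$ be the $k\times n$ matrix with $A_{k,c}=1$ and
\[
A_{r,c}=(-1)^{k-r}\sum_{1\le d_r\le d_{r+1}\le\dots\le d_{k-1}\le c}\ \prod_{i=r}^{k-1}x_{i,d_i}\qquad(1\le r\le k-1,\ 1\le c\le N).
\]
Each maximal minor $p_K(M(x))$ is a nonzero polynomial with nonnegative coefficients. For an array $t=(t_{r,d})\in(\mathbb R^N)^{k-1}$ let $P_K(t)$ be its min-plus tropicalization, the minimum of $\langle a,t\rangle$ over the monomials $x^a$ of $p_K(M(x))$. Rescaling a row of variables acts on $M(x)$ through the torus, so the class of $(P_K(t))_K$ in $V$ depends only on the class of $t$ in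
\[
\mathbb T=\mathbb T^{k,n}=\big(\mathbb R^N/\mathbb R(1,\dots,1)\big)^{k-1}.
\]
This defines a map $\rho:\mathbb T\to V$ with $\rho(ct)=c\rho(t)$ for $c\ge0$. It is known that $\rho$ is a piecewise linear bijection onto $\mathrm{Trop}$. For noncyclic $J$ let $\mathfrak t_J\in\mathbb T$ be the point with $\rho(\mathfrak t_J)=\mathfrak h_J$. We put $\mathbb T_{\mathbb Z}=(\mathbb Z^N/\mathbb Z(1,\dots,1))^{k-1}$.

Of the facts just quoted as known, which come with the formulation of the problem, we use four: the $u_J^t$ form a basis; the minors are nonzero with nonnegative coefficients; $\rho$ is a bijection onto $\mathrm{Trop}$; and $\mathfrak h_J\in\mathrm{Trop}$.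

\begin{example}\label{ex:24}
Let $(k,n)=(2,4)$. The noncyclic sets are $13$ and $24$, with $u^t_{13}=P_{14}+P_{23}-P_{13}-P_{24}$ and $u^t_{24}=P_{12}+P_{34}-P_{13}-P_{24}$. Relation \eqref{eq:threeterm} says $\min(u^t_{13},u^t_{24})=0$, so $\mathrm{Trop}$ is the union of the half-lines through $\mathfrak h_{13}$ and $\mathfrak h_{24}$. With $x_d=x_{1,d}$ the minors are $p_{12}=p_{13}=p_{14}=1$, $p_{23}=x_1$, $p_{24}=x_1+x_2$, $p_{34}=x_2$. Hence $u^t_{13}(\rho(t))=t_1-\min(t_1,t_2)$ and $u^t_{24}(\rho(t))=t_2-\min(t_1,t_2)$, so $\mathfrak t_{13}=(1,0)$ and $\mathfrak t_{24}=(0,1)$. Note that $\mathfrak t_{13}+\mathfrak t_{24}=0$ in $\mathbb T$, while $\mathfrak h_{13}+\mathfrak h_{24}\notin\mathrm{Trop}$.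
\end{example}

\subsection*{Two compatibility conditions}
Two $k$-subsets $I,J$ \emph{cross} if there are $1\le a<b\le k$ with $i_r=j_r$ for all $a<r<b$ (\emph{equal interiors}) and either $i_a<j_a<i_b<j_b$ or $j_a<i_a<j_b<i_b$. Otherwise they are \emph{noncrossing}; a set is noncrossing with itself. They are \emph{weakly separated} if there are no $a,b,c,d$ in cyclic order with $a,c\in I\setminus J$ and $b,d\in J\setminus I$. For $k=2$ both conditions say that two chords of an $n$-gon do not cross. In general weak separation is the stronger condition (Lemma~\ref{lem:matching}). A \emph{family} is a finite multiset of $k$-subsets, and it is noncrossing if its members are pairwise noncrossing.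

The following statement is the weight-two classification posed in \cite{EL}. We prove that it holds for all $k\ge2$ and $n\ge k+2$.

\begin{theorem}\label{thm:A}
\emph{(i)} If $I,J$ are noncyclic, noncrossing and not weakly separated, then $\rho(\mathfrak t_I+\mathfrak t_J)$ is the primitive generator of a ray of $\mathrm{Trop}_{>0}X(k,n)$, and this ray has PK weight $2$.

\emph{(ii)} Every ray of PK weight $2$ is of this form for exactly one such pair $\{I,J\}$.
\end{theorem}

The proof gives more. A perfect matching of a set $E=\{x_1<\dots<x_{2m}\}$ is \emph{noncrossing} if it has no two pairs $\{x,y\}$, $\{x',y'\}$ with $x<x'<y<y'$. It is \emph{parallel} if for some fixed $q$ it matches $x_c$ with $x_{q-c}$ for all $c$, indices modulo $2m$.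

\begin{theorem}\label{thm:B}
\emph{(a)} The map $\{A_1,\dots,A_w\}\mapsto\rho(\mathfrak t_{A_1}+\dots+\mathfrak t_{A_w})$ is a bijection from the noncrossing families of $w$ noncyclic sets to the points of $\mathrm{Trop}\cap\Lambda$ of PK weight $w$.

\emph{(b)} For noncrossing noncyclic sets $I\ne J$ the following are equivalent: $\rho(\mathfrak t_I+\mathfrak t_J)$ spans a ray; $I,J$ are not weakly separated; $\rho(\mathfrak t_I+\mathfrak t_J)\neq\mathfrak h_I+\mathfrak h_J$.

\emph{(c)} The rays of weight two are in $\mathbb Z/n$-equivariant bijection with the triples $(S,E,\mu)$, where $S,E\subset[n]$ are disjoint, $|E|=2m>0$, $|S|=k-m$, and $\mu$ is a noncrossing perfect matching of $E$ that is not parallel; the rotation $\sigma$ corresponds to the shift of $(S,E,\mu)$ by $-1$. Their number is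
\[
\sum_{m=3}^{\min(k,n-k)}\Big(\frac1{m+1}\binom{2m}m-m\Big)\frac{n!}{(2m)!\,(k-m)!\,(n-k-m)!}.
\]
\end{theorem}

The formula gives $2$ rays for $(k,n)=(3,6)$, $14$ for $(3,7)$ and $(4,7)$, $56$ for $(3,8)$, and $122$ for $(4,8)$. It gives none when $k=2$ or $n-k=2$.

\subsection*{Why this answer, and how the proof goes}
The fan is not closed under addition, but $\mathbb T$ is a vector space, so $\rho(\mathfrak t_I+\mathfrak t_J)$ is a substitute for $\mathfrak h_I+\mathfrak h_J$ that always lies in $\mathrm{Trop}$. By Theorem~\ref{thm:B}(a) these points, for noncrossing pairs, exhaust the lattice points of weight two; Example~\ref{ex:24} shows that a crossing pair can lose weight. So the question is which noncrossing pairs give rays. The inverse of $\rho$ turns out to be the restriction of a linear map. Consequently, whenever $\mathfrak h_I+\mathfrak h_J$ lies in $\mathrm{Trop}$ it equals $\rho(\mathfrak t_I+\mathfrak t_J)$, and one expects it to lie inside a cone of dimension at least two, between the rays of $\mathfrak h_I$ and $\mathfrak h_J$. This is what happens for weakly separated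 pairs (Section~\ref{sec:ws}). For the other noncrossing pairs $\rho$ fails to be additive, and the natural guess is that the failure produces a new ray.

To prove it, suppose that $v=\rho(\mathfrak t_I+\mathfrak t_J)$ splits as $Q_++Q_-$ with $Q_\pm$ rational points of $\mathrm{Trop}$. After clearing denominators, Theorem~\ref{thm:B}(a) describes $Q_\pm$ by families of sets, and counting weights shows that the $r$th entry of every member is $i_r$ or $j_r$ (Section~\ref{sec:normal}). For some pairs these entries can be assembled into increasing sequences in only two ways, $I$ and $J$. Then $Q_\pm$ come from the quadrant spanned by $\mathfrak t_I$ and $\mathfrak t_J$, and one Pl\"ucker coordinate that breaks along the diagonal of the quadrant forces $Q_\pm\in\mathbb Rv$. Section~\ref{sec:example} carries this out by hand for $\{124,356\}$. For the other pairs we rotate. The rotation acts on $\mathbb T$ only piecewise linearly, and it does not send the point of $\{I,J\}$ to the point of $\{I-1,J-1\}$. What it does shift is a noncrossing matching of $I\triangle J$ attached to the pair (Sections~\ref{sec:blocks}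 and~\ref{sec:rotation}), and every matching can be rotated into the position where the rigidity argument applies (Section~\ref{sec:proofs}).

\section{The cones of the fan}\label{sec:cones}

We recall the standard fact that for a regular subdivision $\Delta$ of $\Delta(k,n)$ the \emph{secondary cone} $\{P\in V:\Delta(P)=\Delta\}$ is a relatively open rational polyhedral cone: it is cut out by finitely many linear equations and strict linear inequalities with rational coefficients. The cones of $\mathrm{Trop}$ are by definition the intersections of $\mathrm{Trop}$ with secondary cones. The next lemma shows that they are whole secondary cones and extracts the criterion for rays that we shall use. A point $Q\in V$ is \emph{rational} if $\nu Q\in\Lambda$ for some integer $\nu\ge1$.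

\begin{lemma}\label{lem:cones}
\emph{(a)} If $P\in\mathrm{Trop}$ and $\Delta(P')=\Delta(P)$, then $P'\in\mathrm{Trop}$.

\emph{(b)} A ray containing $v$ equals $\mathbb R_{>0}v$.

\emph{(c)} Let $0\ne v\in\mathrm{Trop}\cap\Lambda$. If $v=Q_++Q_-$ with $Q_\pm\in\mathrm{Trop}$ rational implies $Q_\pm\in\mathbb Rv$, then $v$ spans a ray.
\end{lemma}

\begin{proof}
(a) Fix $S$ and $a<b<c<d$. The six points $e_{Sab},e_{Scd},e_{Sac},e_{Sbd},e_{Sad},e_{Sbc}$ are the vertices of a face of $\Delta(k,n)$, an octahedron with diagonals $e_{Sab}e_{Scd}$, $e_{Sac}e_{Sbd}$, $e_{Sad}e_{Sbc}$ and center $o=e_S+\frac12(e_a+e_b+e_c+e_d)$. An expression of $o$ as a convex combination of vertices of $\Delta(k,n)$ uses only these six, with weights $\lambda_{ab},\dots,\lambda_{cd}$. Adding the coordinates $a$ and $b$ gives $2\lambda_{ab}+\lambda_{ac}+\lambda_{ad}+\lambda_{bc}+\lambda_{bd}=1$, and comparing with the total weight $1$ gives $\lambda_{ab}=\lambda_{cd}$; the same computation applies to the other two diagonals. So such an expression is a mixture of the midpoints of the three diagonals, and it attains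 $\widehat P(o)$ if and only if it uses only diagonals whose height sum is minimal. The cell of $\Delta(P)$ containing $o$ in its relative interior has as vertices the points that occur with positive weight in some expression attaining $\widehat P(o)$. Thus $\Delta(P)$ determines the set of diagonals with minimal height sum. Relation \eqref{eq:threeterm} says exactly that this set contains $e_{Sac}e_{Sbd}$ and at least one other diagonal.

(b) The subdivision $\Delta(P)$ is trivial if and only if $P$ is the restriction of an affine function, that is, if and only if $P=0$ in $V$ (constants lie in $L_{k,n}$: take all $y_i$ equal). So $\{0\}$ is a cone, and a one-dimensional cone is convex, closed under positive scaling, and does not contain $0$.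

(c) By (a) the cone $C$ containing $v$ is a full secondary cone. If $\dim C\ge2$, its linear span is a rational subspace of dimension at least $2$, and we can pick in it a rational $w\notin\mathbb Rv$ so small that $v\pm w\in C$. Then $Q_\pm=\frac12(v\pm w)$ are rational points of $\mathrm{Trop}$ with sum $v$ that are not in $\mathbb Rv$.
\end{proof}

\section{Formulas for the weight and the planar basis}\label{sec:planar}

The weight is defined as a sum over all noncyclic sets, and the planar basis is defined by duality. Both have short explicit forms. Put $C_i=[i,i+k-1]$ and $R_i=[i,i+k-2]\cup\{i+k\}$ for $i\in[n]$.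

\begin{lemma}\label{lem:weight}
$\displaystyle\mathrm{wt}(P)=\sum_{i=1}^n\big(P_{C_i}-P_{R_i}\big)$.
\end{lemma}

\begin{proof}
Use \eqref{eq:u} to define $u^t_J$ on $\mathbb R^{\binom{[n]}k}$ for cyclic $J$ too; then $u^t_{C_i}(P)=P_{R_i}-P_{C_i}$. So it suffices to show that the sum of $u_J^t$ over \emph{all} $J$ vanishes.

Call $m\in K$ a \emph{start} of $K$ if $m-1\notin K$. We claim that $(J,S)\mapsto(J_S,S+1)$ is a bijection from pairs with $S\subset I_J$ to pairs $(K,T)$ with $T$ a set of starts of $K$. Let $m\in S$. If $m\in J_S$, then $m\in S+1$, so $m-1\in I_J$ and $m\notin J$, which is absurd. So $m\notin J_S$, and $m+1$ is a start of $J_S$. Since $S+1$ is disjoint from $J$, the pair $(J,S)$ is recovered from its image $(K,T)$ as $J=(K\setminus T)\cup(T-1)$, $S=T-1$. Conversely, define $J,S$ by these formulas from any $(K,T)$. The set $T-1$ is disjoint from $K$, so $|J|=k$. For $m\in T$ we have $m\notin T-1$, because $m\in K$; so $m\notin J$. Hence $S\subset I_J$ and $J_S=K$.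

Therefore $\sum_Ju_J^t(P)=-\sum_KP_K\sum_T(-1)^{|T|}$, and each inner sum vanishes because every $K$ has a start.
\end{proof}

For $k$-subsets $J,K$ put
\[
H_J(K)=\max_{1\le m\le n}\big(|J\cap[m]|-|K\cap[m]|\big),
\]
the largest lead that $J$ takes over $K$ when both are read from left to right. We regard $H_J$ as a vector in $\mathbb Z^{\binom{[n]}k}$.

\begin{lemma}\label{lem:H}
For noncyclic $J$, the vector $\mathfrak h_J$ is the class of $H_J$. In particular $\mathfrak h_J\in\Lambda$.
\end{lemma}

\begin{proof}
We show $u^t_{J'}(H_J)=\delta_{J,J'}$ for noncyclic $J'$. Put $g(m)=|J\cap[m]|-|J'\cap[m]|$, let $\gamma$ be its maximum on $[n]$, and let $Z\subset[n]$ be the set where it is attained. Let $S\subset I_{J'}$. For $1\le m\le n$ we have $|(S+1)\cap[m]|=|S\cap[m-1]|+\mathbf 1\{n\in S\}$, hence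
\[
|J\cap[m]|-|J'_S\cap[m]|=g(m)+\mathbf 1\{m\in S\}-\mathbf 1\{n\in S\}.
\]
As $g$ is integer valued, $H_J(J'_S)=\gamma+1-\mathbf 1\{S\cap Z=\emptyset\}-\mathbf 1\{n\in S\}$. In the alternating sum \eqref{eq:u} the terms $\gamma+1$ and $\mathbf 1\{n\in S\}$ contribute $0$, because $|I_{J'}|\ge2$. So
\[
u_{J'}^t(H_J)=\sum_{S\subset I_{J'}\setminus Z}(-1)^{|S|}=\mathbf 1\{I_{J'}\subset Z\}.
\]
If $J'=J$, then $g=0$, $Z=[n]$, and the value is $1$. Conversely let $I_{J'}\subset Z$. Since $g(n)=0$, we may view $g$ as a function on $\mathbb Z/n$ with steps $g(m)-g(m-1)=\mathbf 1\{m\in J\}-\mathbf 1\{m\in J'\}$. Let $m_0,m_1$ be cyclically consecutive elements of $I_{J'}$. The arc $[m_0+1,m_1]$ consists of a gap of $J'$ followed by a run of $J'$. Along the gap $g$ is nondecreasing and starts from $g(m_0)=\gamma$, so it stays at $\gamma$ and $J$ has no element in the gap. Along the run $g$ is nonincreasing and ends at $g(m_1)=\gamma$, so it is constant and the run lies in $J$. These arcs cover $[n]$, so $J=J'$.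
\end{proof}

\section{Paths, the linear inverse of $\rho$, and the points $\mathfrak t_A$}\label{sec:paths}

\subsection*{The network}
Consider the directed graph with vertices $(r,d)$, $1\le r\le k$, $1\le d\le N$, horizontal edges $(r,d)\to(r,d+1)$ of weight $1$ and vertical edges $(r,d)\to(r+1,d)$ of weight $x_{r,d}$ (Figure~\ref{fig:network}). \emph{Source} $r$ is the vertex $(r,1)$ and \emph{sink} $c$ is the vertex $(k,c)$. A path from source $r$ to sink $c$ is determined by the columns $d_r\le\dots\le d_{k-1}\le c$, where $d_i$ is the column of its step from row $i$ to row $i+1$. So $(-1)^{k-r}A_{r,c}$ is the sum of the weights of these paths.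

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\foreach \y in {1,2,3} {\foreach \x in {1,2} {\draw[->,gray] (\x+0.08,-\y) -- (\x+0.92,-\y);}}
\foreach \y in {1,2} {\foreach \x in {1,2,3} {\draw[->,gray] (\x,-\y-0.08) -- (\x,-\y-0.92); \node at (\x+0.27,-\y-0.5) {\small $x_{\y,\x}$};}}
\draw[very thick] (1,-1) -- (3,-1) -- (3,-3);
\draw[very thick] (1,-2) -- (2,-2) -- (2,-3);
\foreach \y in {1,2,3} {\foreach \x in {1,2,3} {\fill (\x,-\y) circle (1.6pt);}}
\foreach \y in {1,2,3} {\node[left] at (0.9,-\y) {\small source $\y$};}
\foreach \x in {1,2,3} {\node[below] at (\x,-3.1) {\small sink $\x$};}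
\end{tikzpicture}
\caption{The network for $(k,n)=(3,6)$; horizontal edges have weight $1$. The thick paths join sources $1,2$ to sinks $3,2$ and are vertex-disjoint. Their weight $x_{1,3}x_{2,2}x_{2,3}$ is one of the three monomials of the minor $p_{356}$.}
\label{fig:network}
\end{figure}

The Lindstr\"om--Gessel--Viennot lemma states that in an acyclic directed graph with edge weights, the determinant of the matrix of path generating functions between $l$ sources and $l$ sinks equals the sum, over all vertex-disjoint families of $l$ paths joining the sources bijectively to the sinks, of the weight of the family times the sign of the bijection. In our network the bijection is always the same. Indeed, let $\gamma,\gamma'$ be disjoint paths from sources $r<r'$ to sinks $c,c'$. In each column a path occupies an interval of rows. In column $1$ these intervals are disjoint and start at $r<r'$, so $\gamma$ lies above $\gamma'$. The rows in which the paths enter the next column are those in which they leave the present one, so by induction $\gamma$ lies above $\gamma'$ in every column that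 both visit. Since $\gamma$ reaches the bottom row in column $c$, the path $\gamma'$ does not visit that column, and $c'<c$. Thus larger sources go to smaller sinks.

Up to sign, $p_K(M(x))$ is the minor of $A(x)$ with rows $[k]\setminus K$ and columns $\{c:k+c\in K\}$. So it is, up to a global sign, the sum of the weights of the disjoint families joining these sources to these sinks, and the sign is $+$ because $p_K(M(x))$ is nonzero with nonnegative coefficients. Therefore $P_K(t)$ \emph{is the minimum, over such families, of the sum of $t_{r,d}$ over the vertical edges used.}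

\subsection*{Three families of coordinates}
We need $P_K(t)$ only when at most one path has any freedom. For $0\le a\le k$ and $a\le b\le N+a$ let
\[
K(a,b)=[1,a]\cup[b+1,b+k-a].
\]
The cyclic sets are of this form: they are the sets $K(0,x)=[x+1,x+k]$ with $0\le x\le N$ and $K(m,N+m)=[1,m]\cup[N+m+1,n]$ with $1\le m\le k-1$. ``Linear'' always means a linear function of the array $t\in(\mathbb R^N)^{k-1}$.

\begin{lemma}\label{lem:paths}
\emph{(a)} $P_{K(a,b)}(t)=\sum_{s=a+1}^{\min(b,k)}\sum_{i=s}^{k-1}t_{i,b-s+1}$, which is linear.

\emph{(b)} Let $1\le r\le a\le k-1$ and $a+1\le b\le N+a$, put $D=b-a$, and let $K=[1,r-1]\cup[r+1,a+1]\cup[b+1,b+k-a]$. Then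
\[
P_K(t)=\text{linear}+\min\Big\{\sum_{i=r}^at_{i,d_i}:1\le d_r\le\dots\le d_a\le D\Big\}.
\]

\emph{(c)} For $1\le d\le N-1$ we have $P_{R_{d+1}}(t)=\text{linear}+W_d(t)$, where
\[
W_d(t)=\min_{0\le m\le k-1}\Big(\sum_{r=1}^mt_{r,d}+\sum_{r=m+1}^{k-1}t_{r,d+1}\Big).
\]
\end{lemma}

\begin{proof}
Call a path from source $s$ \emph{straight} if it runs along row $s$ to the column of its sink and then down that column.

(a) The sources are the $s\in[a+1,\min(b,k)]$, the sinks are $[\max(b+1-k,1),b-a]$, and $s$ goes to sink $b-s+1$. We show by descending induction on $s$ that every path is straight. The largest source is either $s=k$, whose path stays in row $k$, or $s=b<k$, whose sink is in column $1$. If the path of $s$ is straight, it occupies columns $1,\dots,b-s+1$ of row $s$, so the path of $s-1$ enters row $s$ in a column at least $b-s+2$; this is the column of its sink, so it is straight. The straight paths are disjoint, so there is exactly one family, with the stated cost.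

(b) The sources are $r$ and the $s\in[a+2,\min(b,k)]$, and the sinks are as in (a). Source $r$ goes to sink $D$, and each $s\ge a+2$ goes to sink $b-s+1$ along a straight path, by the same induction. If source $a+2$ is present, its path occupies columns $1,\dots,D-1$ of row $a+2$, so the path from $r$ has $d_{a+1}=\dots=d_{k-1}=D$; the other paths avoid rows $\le a+1$ and column $D$, so $d_r\le\dots\le d_a\le D$ are free. If source $a+2$ is absent, there is a single path, and either $a=k-1$, where the formula is the definition of the cost, or $b=a+1$, where $D=1$ and all $d_i$ equal $1$.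

(c) Put $i=d+1\in[2,N]$. The sources are $[1,\min(i-1,k)]$ and the sinks are $[\max(i-k,1),i-2]\cup\{i\}$. Source $1$ goes to sink $i$, and each $s\ge2$ goes to sink $i-s$ along a straight path, again by descending induction: the largest source is $k$ or has its sink in column $1$, and a straight path from $s$ forces the path from $s-1\ge2$ to enter row $s$ in column $i-s+1$. The path from source $1$ satisfies $d_1\ge i-1$: if source $2$ is present, this holds because its path occupies columns $1,\dots,i-2$ of row $2$, and if it is absent, then $i=2$. So $d\le d_1\le\dots\le d_{k-1}\le d+1$, and all such choices occur since the other paths avoid columns $d$ and $d+1$. Let $m$ be the number of steps taken in column $d$.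
\end{proof}

\subsection*{The inverse of $\rho$}
By Lemma~\ref{lem:paths}(a), passing from $K(a-1,b)$ to $K(a,b)$ removes one straight path, and the difference of two such paths in the same column is a single edge. This suggests the following definition. Put $q_{a,b}(P)=P_{K(a,b)}$ and, for $1\le r\le k-1$ and $1\le d\le N$,
\begin{equation}\label{eq:pi}
\pi(P)_{r,d}=q_{r-1,r+d-1}(P)-q_{r,r+d-1}(P)-q_{r,r+d}(P)+q_{r+1,r+d}(P).
\end{equation}

\begin{lemma}\label{lem:pi}
Formula \eqref{eq:pi} defines a linear map $\pi:V\to\mathbb T$ with $\pi\circ\rho=\mathrm{id}$ on $\mathbb T$ and $\rho\circ\pi=\mathrm{id}$ on $\mathrm{Trop}$. The map $\rho$ restricts to a bijection $\mathbb T_{\mathbb Z}\to\mathrm{Trop}\cap\Lambda$.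
\end{lemma}

\begin{proof}
The four sets in \eqref{eq:pi} are $[1,r-1]\cup[r+d,d+k]$, $[1,r]\cup[r+d,d+k-1]$, $[1,r]\cup[r+d+1,d+k]$ and $[1,r+1]\cup[r+d+1,d+k-1]$. On the element of $L_{k,n}$ given by $y$, the first two terms give $y_{d+k}-y_r$ and the last two give $y_{r+1}-y_{d+k}$. The total $y_{r+1}-y_r$ does not depend on $d$, so $\pi$ is well defined, and $\pi(\Lambda)\subset\mathbb T_{\mathbb Z}$. For $P=(P_K(t))_K$, Lemma~\ref{lem:paths}(a) gives $q_{r-1,r+d-1}-q_{r,r+d-1}=\sum_{i\ge r}t_{i,d}$ (the term $s=r$) and $q_{r,r+d}-q_{r+1,r+d}=\sum_{i\ge r+1}t_{i,d}$ (the term $s=r+1$). The difference is $t_{r,d}$. So $\pi\circ\rho=\mathrm{id}$, and $\rho\circ\pi=\mathrm{id}$ on the image $\mathrm{Trop}$ of $\rho$. Finally an integer array $t$ has integer $P_K(t)$, so $\rho(\mathbb T_{\mathbb Z})\subset\Lambda$.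
\end{proof}

\subsection*{The points $\mathfrak t_A$}
For a $k$-subset $A$ put $\bar a_r=a_r-r+1$. Then $1\le\bar a_1\le\dots\le\bar a_k\le N+1$, and every such weakly increasing sequence comes from exactly one $A$. For two subsets $A,B$,
\begin{equation}\label{eq:bar}
a_r<b_r\iff\bar a_r<\bar b_r,\qquad a_r<b_{r+1}\iff\bar a_r\le\bar b_{r+1}.
\end{equation}
For every $k$-subset $A$ define the array $t_A$ by
\begin{equation}\label{eq:tA}
(t_A)_{r,d}=\mathbf 1\{\bar a_r\le d\}-\mathbf 1\{\bar a_{r+1}\le d\}=\mathbf 1\{\bar a_r\le d<\bar a_{r+1}\}.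
\end{equation}
In the network, $t_A$ marks a staircase of vertical edges: in row $r$ those in the columns from $\bar a_r$ to $\bar a_{r+1}-1$.

\begin{lemma}\label{lem:tA}
If $A$ is noncyclic, $t_A$ represents $\mathfrak t_A$. If $A$ is cyclic, $t_A$ represents $0\in\mathbb T$.
\end{lemma}

\begin{proof}
Let $A$ be noncyclic. By Lemmas~\ref{lem:pi} and~\ref{lem:H}, $\mathfrak t_A=\pi(\mathfrak h_A)=\pi(H_A)$. Let $K=K(a,b)$, $\nu_b=|A\cap[b]|$, and consider $|A\cap[m]|-|K\cap[m]|$. For $m\le a$ it is at most $0$. On $[a,b]$ it is nondecreasing and on $[b,b+k-a]$ nonincreasing, so there it is at most its value $\nu_b-a$ at $b$. For $m\ge b+k-a$ it is at most $0$, with value $0$ at $m=n$. Hence $H_A(K(a,b))=\max(0,\nu_b-a)$, and $q_{a-1,b}-q_{a,b}=\mathbf 1\{\nu_b\ge a\}=\mathbf 1\{a\text{th entry of }A\le b\}$. Now \eqref{eq:pi} gives $\mathbf 1\{a_r\le r+d-1\}-\mathbf 1\{a_{r+1}\le r+d\}$, which is \eqref{eq:tA}.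

For $A=[x+1,x+k]$ all $\bar a_r$ equal $x+1$, so $t_A=0$. For $A=[1,m]\cup[N+m+1,n]$ we have $\bar a_r=1$ for $r\le m$ and $\bar a_r=N+1$ for $r>m$, so row $m$ of $t_A$ is $(1,\dots,1)$ and the other rows vanish.
\end{proof}

An identity in $V$ holds only modulo $L_{k,n}$. The linear coordinates of Lemma~\ref{lem:paths}(a) remove this ambiguity, so that a single nonadditive coordinate witnesses the failure of additivity of $\rho$.

\begin{lemma}\label{lem:additive}
Let $s,s'\in(\mathbb R^N)^{k-1}$. If $\rho(s)+\rho(s')=\rho(s+s')$ in $V$, then $P_K(s)+P_K(s')=P_K(s+s')$ for all $K$.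
\end{lemma}

\begin{proof}
There is $y\in\mathbb R^n$ with $P_K(s+s')-P_K(s)-P_K(s')=\sum_{i\in K}y_i$ for all $K$, and this vanishes for all $K=K(a,b)$. The sets $K(k-1,c-1)=[1,k-1]\cup\{c\}$ with $k\le c\le n$ give $y_k=\dots=y_n$. Comparing $K(a,a+1)=[1,k+1]\setminus\{a+1\}$ for $0\le a\le k-1$ with $[1,k]$ gives $y_1=\dots=y_k=y_{k+1}$. So all $y_i$ are equal, and $K=[1,k]$ gives $ky_1=0$.
\end{proof}

\section{The noncrossing normal form}\label{sec:normal}

The \emph{position data} of a family $F$ are the multisets $X_r=\{a_r:A\in F\}$ for $1\le r\le k$. By the first expression in \eqref{eq:tA}, the array $\sum_{A\in F}t_A$ depends only on the position data. So many families have the same sum, and the noncrossing condition selects one of them. For instance, $135$ and $246$ cross at $(a,b)=(1,2)$; exchanging their entries in positions $2,3$ gives $146,235$, which cross at $(2,3)$; exchanging the last entries gives the noncrossing pair $145,236$. Thus $\mathfrak t_{135}+\mathfrak t_{246}=\mathfrak t_{145}+\mathfrak t_{236}$ for $(k,n)=(3,6)$, which shows that the uniqueness in Theorem~\ref{thm:A}(ii)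 needs the noncrossing condition.

\begin{lemma}\label{lem:uncross}
\emph{(a)} For every family there is a noncrossing family with the same position data.
\emph{(b)} A noncrossing family is determined by its position data.
\end{lemma}

\begin{proof}
(a) Suppose members $I,J$ satisfy $i_a<j_a<i_b<j_b$ with equal interiors. Exchange their entries in all positions $\ge b$. The new sequences are increasing: if $b=a+1$ because $i_a<j_b$ and $j_a<i_b$, and if $b>a+1$ because $i_{b-1}=j_{b-1}$. To see that the process stops, let $\Phi_\delta=\sum_{A\in F}\sum_{s-r=\delta}a_ra_s$ for $1\le\delta\le k-1$. Only pairs $r<b\le s$ are affected, and for these $i_ri_s+j_rj_s$ changes by $(i_r-j_r)(j_s-i_s)$. This is $0$ if $a<r<b$. If $r\le a$, then $s-r\ge b-a$ with equality only for $(r,s)=(a,b)$, where the change is negative. So $\Phi_\delta$ is unchanged for $\delta<b-a$ and $\Phi_{b-a}$ decreases: the vector $(\Phi_1,\dots,\Phi_{k-1})$ decreases lexicographically. There are finitely many families with given position data.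

(b) We use induction on the length $k\ge1$ of the sequences; for $k=1$ the position data are the family. The prefixes $(a_1,\dots,a_{k-1})$ form a noncrossing family, whose multiset is determined by induction. It remains to see which last entry completes which prefix. Order the prefixes totally by $i\prec j$ if $i_a<j_a$ at the last position $a$ where they differ. Let $p=\min X_k$ have multiplicity $c$, and let $\mathcal A$ be the multiset of prefixes whose last entry is less than $p$. The $c$ members ending in $p$ have prefixes in $\mathcal A$. Let $J$ be one of them, and let $I$ be a member with prefix in $\mathcal A$ and $i_k>p$. If the prefix of $J$ were smaller than that of $I$, with last difference at $a$, then $j_a<i_a\le i_{k-1}<p=j_k<i_k$ with equal interiors, a crossing. So the prefixes completed by $p$ are the $c$ largest elements of $\mathcal A$. Remove these $c$ members and repeat.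
\end{proof}

A point of $\mathbb T$ carries less information than the position data: rows are known only up to constants, the array sees only differences of consecutive positions, and cyclic sets are invisible. The two parts of the next lemma recover what is lost. They say that a noncrossing family of noncyclic sets cannot jointly imitate a cyclic set of either type.

\begin{lemma}\label{lem:gaps}
Let $F$ be a noncrossing family of noncyclic sets.

\emph{(i)} For each $r\in[k-1]$ there is $d\in[N]$ with $(t_A)_{r,d}=0$ for all $A\in F$.

\emph{(ii)} For each $d\in[N-1]$ there is $r\in[k]$ with $\bar a_r\ne d+1$ for all $A\in F$.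
\end{lemma}

\begin{proof}
(i) Suppose the intervals $[\bar a_r,\bar a_{r+1}-1]$, $A\in F$, cover $[N]$. Among the $A\in F$ with $\bar a_r=1<\bar a_{r+1}$ take one with $x=\bar a_{r+1}$ maximal. Then $x\le N$, since otherwise $A=[1,r]\cup[N+r+1,n]$ is cyclic. Column $x$ is covered by some $B\in F$, so $\bar b_r\le x<\bar b_{r+1}$, and $\bar b_r>1$ by maximality of $x$. Thus $\bar a_r<\bar b_r\le\bar a_{r+1}<\bar b_{r+1}$, and \eqref{eq:bar} gives the crossing $a_r<b_r<a_{r+1}<b_{r+1}$.

(ii) The set $Y_A=\{r:\bar a_r=d+1\}$ is an interval, and $Y_A\ne[k]$ because $A\neq[d+1,d+k]$. Suppose these sets cover $[k]$. Take $A$ with $Y_A=[1,v]$ and $v$ maximal, so $1\le v<k$, and $B$ with $v+1\in Y_B=[u,v']$. Then $u\le v+1$, and $u>1$ by maximality of $v$. Put $y=u-1\in[1,v]$ and $z=v+1$. We have $\bar b_y<d+1=\bar a_y$, then $\bar a_r=\bar b_r=d+1$ for $y<r<z$, and $\bar b_z=d+1<\bar a_z$. So $b_y<a_y=d+y<d+z=b_z<a_z$ with equal interiors, a crossing.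
\end{proof}

\begin{proposition}\label{prop:normal}
Every $\mathfrak t\in\mathbb T_{\mathbb Z}$ equals $\sum_{A\in F}\mathfrak t_A$ for a unique noncrossing family $F$ of noncyclic sets, and $\mathrm{wt}(\rho(\mathfrak t))=|F|$.
\end{proposition}

\begin{proof}
\emph{Uniqueness.} Let $F$ be such a family, and put $n_r(d)=\#\{A\in F:\bar a_r\le d\}$ for $r\in[k]$, $d\in[N]$. The array $t=\sum_{A\in F}t_A$ has entries $t_{r,d}=n_r(d)-n_{r+1}(d)\ge0$, and by Lemma~\ref{lem:gaps}(i) every row has minimum $0$; so $t$ is determined by its class $\mathfrak t$. Put $T_r(d)=\sum_{i=r}^{k-1}t_{i,d}$, with $T_k=0$, so that $n_r=n_k+T_r$. It remains to determine $n_k$ and $|F|$. Since $[1,k]\notin F$, we have $n_k(1)=0$. For $d\in[N-1]$ the increments $n_r(d+1)-n_r(d)$ are nonnegative, and one of them vanishes by Lemma~\ref{lem:gaps}(ii). Substituting $n_r=n_k+T_r$, this says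
\begin{equation}\label{eq:nk}
n_k(d+1)-n_k(d)=\max_{1\le r\le k}\big(T_r(d)-T_r(d+1)\big).
\end{equation}
Since $[N+1,n]\notin F$, every member has $\bar a_1\le N$, so $|F|=n_1(N)$. The numbers $n_r(d)$ and $|F|$ determine the position data, and Lemma~\ref{lem:uncross}(b) determines $F$.

\emph{Existence.} Let $t$ be the integer representative of $\mathfrak t$ with all row minima $0$. Define $T_r$ as above, $n_k$ by $n_k(1)=0$ and \eqref{eq:nk}, then $n_r=n_k+T_r$ and $w=n_1(N)$. By \eqref{eq:nk} each $n_r$ is nondecreasing in $d$, and for each $d\in[N-1]$ some $n_r$ has $n_r(d+1)=n_r(d)$. Also $0\le n_k\le\dots\le n_1\le w$. For $1\le l\le w$ let $\bar a^{\,l}_r$ be the least $d\in[N]$ with $n_r(d)\ge l$, or $N+1$ if there is none. This is weakly increasing in $r$ and so defines a $k$-subset $A^l$, and $\#\{l:\bar a^{\,l}_r\le d\}=n_r(d)$. By Lemma~\ref{lem:uncross}(a) there is a noncrossing family $F$ of size $w$ with the same counts $n_r$, and $\sum_{A\in F}t_A=t$. No member is cyclic: $[1,k]$ would give $n_k(1)>0$; $[N+1,n]$ would give $w>n_1(N)$; $[d+1,d+k]$ with $d\in[N-1]$ would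 make every $n_r$ increase from $d$ to $d+1$; and $[1,m]\cup[N+m+1,n]$ would make all entries of row $m$ of $t$ positive.

\emph{Weight.} We evaluate Lemma~\ref{lem:weight} with Lemma~\ref{lem:paths}. The sets $C_i$, $R_1=K(k-1,k)$ and $R_{N+1}=K(1,N)$ give linear terms. The sets $R_{d+1}$ with $d\in[N-1]$ are covered by part (c). For $m\in[k-1]$, the set $R_{N+1+m}=[1,m-1]\cup\{m+1\}\cup[N+m+1,n]$ is covered by part (b) with $r=a=m$ and $D=N$. So
\begin{equation}\label{eq:wtformula}
\mathrm{wt}(\rho(t))=\text{linear}-\sum_{d=1}^{N-1}W_d(t)-\sum_{m=1}^{k-1}\min_{d\in[N]}t_{m,d}.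
\end{equation}
A minimum of finitely many linear functions is additive on a collection of points if one of the functions attains the minimum at all of them. We find such a common minimizer on $\{t_A:A\in F\}$ for each minimum in \eqref{eq:wtformula}; then $\mathrm{wt}(\rho(\mathfrak t))=\sum_{A\in F}\mathrm{wt}(\mathfrak h_A)=|F|$.

For the row minima it is given by Lemma~\ref{lem:gaps}(i). For $W_d$, fix $A\in F$ and let $p=\#\{r:\bar a_r\le d\}$ and $p'=\#\{r:\bar a_r\le d+1\}$, so $p\le p'$, and $(p,p')\ne(0,k)$ since $A$ is noncyclic. Column $d$ of $t_A$ has a single entry $1$, in row $p$, if $1\le p\le k-1$, and vanishes otherwise; likewise column $d+1$ with $p'$. So the $m$th function in $W_d$ takes the value $\mathbf 1\{1\le p\le m\}+\mathbf 1\{m<p'\le k-1\}$ at $t_A$. This equals $1+\mathbf 1\{p\le m<p'\}$ if $p\ge1$ and $p'\le k-1$, and it equals $\mathbf 1\{p\le m<p'\}$ if $p=0$ or $p'=k$. Since $p\le m<p'$ means $\bar a_{m+1}=d+1$, every $m$ with $\bar a_{m+1}\ne d+1$ is a minimizer at $t_A$. Lemma~\ref{lem:gaps}(ii), with $r=m+1$, gives such an $m$ for all $A\in F$ at once.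
\end{proof}

Since the weight is linear on $V$ and counts the members of the normal form, a splitting of a point inside $\mathrm{Trop}$ has no room to create extra sets. This is the content of the following corollary, which turns the criterion of Lemma~\ref{lem:cones}(c) into combinatorics.

\begin{corollary}\label{cor:split}
Let $I,J$ be noncyclic and noncrossing, and let $\rho(\mathfrak t_I+\mathfrak t_J)=Q_++Q_-$ with $Q_\pm\in\mathrm{Trop}$ rational. Then there are an integer $\nu\ge1$ and families $F_\pm$ of noncyclic sets with $\nu\,\pi(Q_\pm)=\sum_{A\in F_\pm}\mathfrak t_A$ such that, for each $r$, the $r$th entries of the members of $F_+\cup F_-$ (multiset union) are $\nu$ copies of $i_r$ and $\nu$ copies of $j_r$.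
\end{corollary}

\begin{proof}
Choose $\nu$ with $\nu Q_\pm\in\Lambda$, and let $F_\pm$ be the families that Proposition~\ref{prop:normal} assigns to $\pi(\nu Q_\pm)\in\mathbb T_{\mathbb Z}$. As $\rho(\pi(\nu Q_\pm))=\nu Q_\pm$, we get
\[
|F_+|+|F_-|=\mathrm{wt}(\nu Q_+)+\mathrm{wt}(\nu Q_-)=\nu\,\mathrm{wt}(\rho(\mathfrak t_I+\mathfrak t_J))=2\nu .
\]
By linearity of $\pi$, the family $F=F_+\cup F_-$ has sum $\nu(\mathfrak t_I+\mathfrak t_J)$. Let $F'$ be a noncrossing family with the position data of $F$ (Lemma~\ref{lem:uncross}(a)). Its cyclic members contribute $0$ in $\mathbb T$, so its noncyclic members form a noncrossing family with sum $\nu(\mathfrak t_I+\mathfrak t_J)$. By uniqueness this is the family of $\nu$ copies of $I$ and $\nu$ copies of $J$, which already has $2\nu=|F'|$ members. So it is all of $F'$.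
\end{proof}

\section{The first ray of weight two}\label{sec:example}

Let $(k,n)=(3,6)$, $I=124$ and $J=356$. These sets are noncyclic and not weakly separated, as $2,3,4,5$ alternate between them. They are noncrossing: $i_r<j_r$ for all $r$, so a crossing needs $j_a<i_{a+1}$ for some $a$, but $3>2$ and $5>4$. From $\bar i=(1,1,2)$ and $\bar j=(3,4,4)$ we get
\[
\lambda t_I+\mu t_J=\begin{pmatrix}0&0&\mu\\ \lambda&0&0\end{pmatrix}.
\]
In Figure~\ref{fig:network} the edge $x_{2,1}$ costs $\lambda$, the edge $x_{1,3}$ costs $\mu$, and all other edges are free. We show that $v=\rho(\mathfrak t_I+\mathfrak t_J)$, of weight $2$, spans a ray. Let $v=Q_++Q_-$ with $Q_\pm\in\mathrm{Trop}$ rational, and take $\nu,F_\pm$ as in Corollary~\ref{cor:split}.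

\emph{Rigidity.} Every member $A$ of $F_+\cup F_-$ has $a_1\in\{1,3\}$, $a_2\in\{2,5\}$, $a_3\in\{4,6\}$, each value occurring $\nu$ times. If $a_1=3$ then $a_2=5$, and if $a_2=5$ then $a_3=6$. So the $\nu$ members with $a_1=3$ equal $356$. They use up all the entries $5$ and $6$, and the other $\nu$ members equal $124$. Hence $\pi(Q_+)$ and $\pi(Q_-)$ are represented by $s_+=\lambda t_I+\mu t_J$ and $s_-=(1-\lambda)t_I+(1-\mu)t_J$ with $\lambda,\mu\in[0,1]$.

\emph{Breaking.} The disjoint families from sources $1,2$ to sinks $3,2$ give
\[
p_{356}=x_{2,3}\,(x_{1,2}x_{2,1}+x_{1,3}x_{2,1}+x_{1,3}x_{2,2}),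
\]
so $P_{356}(\lambda t_I+\mu t_J)=\min(\lambda,\lambda+\mu,\mu)=\min(\lambda,\mu)$: the two paths can avoid either costly edge but not both. Since $\rho(s_+)+\rho(s_-)=\rho(s_++s_-)$, Lemma~\ref{lem:additive} gives $\min(\lambda,\mu)+\min(1-\lambda,1-\mu)=1$. The left side is $1-|\lambda-\mu|$, so $\lambda=\mu$ and $Q_+=\lambda v$. By Lemma~\ref{lem:cones}(c), $v$ spans a ray.

The point $v$ is far from $\mathfrak h_I+\mathfrak h_J$; it even has a negative planar coordinate. At $\lambda=\mu=1$ we have $P_{356}=1$, and $P_{134}=P_{346}=1$ because there source $2$ goes to sink $1$ through the edge $x_{2,1}$ while the path from source $1$, if present, can descend in column $2$. For $K=124,125,135,246,256$ both costly edges can be avoided, so $P_K=0$. Hence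
\[
u^t_{246}(v)=-P_{246}+(P_{346}+P_{256}+P_{124})-(P_{356}+P_{134}+P_{125})+P_{135}=-1 .
\]

Now take the noncrossing pair $\{145,236\}$, which is not weakly separated either, as $1,2,4,6$ alternate. Here the entries lie in $\{1,2\}$, $\{3,4\}$, $\{5,6\}$, all eight choices are increasing, and rigidity fails. This pair will be reduced to the first one by a rotation. The general proof therefore has three tasks: to recognize the rigid pairs, to find a breaking coordinate for every pair that is not weakly separated, and to compute what rotation does to a pair.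

\section{Blocks, excursions and matchings}\label{sec:blocks}

Let $I,J$ be $k$-subsets. A position $c\in[k-1]$ is a \emph{cut} if $\max(i_c,j_c)<\min(i_{c+1},j_{c+1})$, that is, if the entries of $I$ and $J$ can be combined freely across the gap between positions $c$ and $c+1$. The cuts divide $[k]$ into intervals called \emph{blocks}. If $c$ is not a cut, then either $j_{c+1}\le i_c$, which gives $j_c<i_c$ and $j_{c+1}<i_{c+1}$, or $i_{c+1}\le j_c$, which gives the opposite inequalities. So every block is of one of three types:
\begin{itemize}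
\item a \emph{zero block}: a single position $c$ with $i_c=j_c$;
\item an \emph{$I$-block}: $i_c<j_c$ throughout, and $i_{c+1}\le j_c$ whenever $c,c+1$ are in the block;
\item a \emph{$J$-block}: $j_c<i_c$ throughout, and $j_{c+1}\le i_c$ whenever $c,c+1$ are in the block.
\end{itemize}
A position with $i_c=j_c$ is always a zero block. The \emph{range} of an $I$-block $[r,s]$ is $[i_r,j_s-1]$, and that of a $J$-block $[r,s]$ is $[j_r,i_s-1]$. The pair $124,356$ has one block and the pair $145,236$ has three.

Blocks are best seen on the function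
\[
f(m)=f_{I,J}(m)=|I\cap[m]|-|J\cap[m]|\qquad(0\le m\le n).
\]
It has $f(0)=f(n)=0$, and its step at $m$ is $+1$ for $m\in I\setminus J$, $-1$ for $m\in J\setminus I$, and $0$ otherwise. An \emph{excursion} of $f$ is a maximal interval on which $f\ne0$.

\begin{lemma}\label{lem:blocks}
\emph{(a)} The excursions of $f$ are the ranges of the nonzero blocks, in the same order; $f$ is positive on the range of an $I$-block and negative on the range of a $J$-block.

\emph{(b)} $I,J$ are noncrossing if and only if consecutive excursions of $f$ have opposite signs.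

\emph{(c)} Exchanging the entries of $I$ and $J$ on a block gives two $k$-subsets with the same position data, blocks, intersection and symmetric difference; it changes the sign of $f$ on the range of the block and nothing else. Any pair can be made noncrossing by such exchanges.
\end{lemma}

\begin{proof}
(a) Write $f=\sum_Bf_B$ with $f_B(m)=\sum_{c\in B}(\mathbf 1\{i_c\le m\}-\mathbf 1\{j_c\le m\})$, the sum over blocks $B$. For a zero block $f_B=0$. For an $I$-block $B=[r,s]$ we have $f_B(m)=\#\{c\in B:i_c\le m\le j_c-1\}$, and since $i_{c+1}\le j_c$ the intervals $[i_c,j_c-1]$ have union $[i_r,j_s-1]$. So $f_B$ is positive on the range of $B$ and zero elsewhere; for a $J$-block exchange the roles of $I$ and $J$. All entries of $I$ and $J$ on a block are smaller than all entries on a later block. Hence the largest entry on a block lies strictly between its range and all later ranges, so the ranges are disjoint, ordered, and separated by zeros of $f$.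

(b) By (a) we must show that $I,J$ cross if and only if two blocks of the same nonzero type have only zero blocks between them. Let $i_a<j_a<i_b<j_b$ with equal interiors. Then $a,b$ lie in $I$-blocks, and the positions between them are zero blocks. The two $I$-blocks are different: for $b>a+1$ a zero block separates them, and for $b=a+1$ the same block would require $i_b\le j_a$. Conversely, given two $I$-blocks with only zero blocks between them, let $a$ be the end of the first and $b$ the start of the second. Then $a$ is a cut, so $j_a<i_{a+1}\le i_b$, and $i_a<j_a<i_b<j_b$ with equal interiors. For $J$-blocks exchange the roles.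

(c) The new sequences are increasing because across a cut all four comparisons hold. Each pair $\{i_c,j_c\}$ is preserved, hence so are the position data, the cuts, and the multiset union of $I$ and $J$, which determines $I\cap J$ and $I\triangle J$. The exchange replaces $f_B$ by $-f_B$. The last claim follows from (b).
\end{proof}

The function $\eta=|f|$ is thus the invariant of a pair under block exchanges. Let $I\ne J$ and $E=I\triangle J$, $|E|=2m$. Then $\eta\ge0$, $\eta(0)=\eta(n)=0$, and $\eta$ has steps $\pm1$ at the elements of $E$ and $0$ elsewhere: it is a Dyck path of length $2m$ with steps indexed by $E$. Recall the standard bijection between such Dyck paths and noncrossing perfect matchings of $E$: an up-step $e$ is matched with the first $e'>e$ such that $\eta(e')=\eta(e)-1$, and conversely the up-steps are the smaller elements of the pairs. There are $\frac1{m+1}\binom{2m}m$ of them. Let $\mu(I,J)$ be the matching of $\eta$. For example,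
\[
\mu(124,356)=\{16,23,45\},\qquad\mu(145,236)=\{12,34,56\}.
\]
The advantage of the matching over the path is that it can be rotated.

\begin{lemma}\label{lem:matching}
Fix disjoint $S,E\subset[n]$ with $|E|=2m>0$ and $|S|=k-m$, and consider unordered pairs $\{I,J\}$ with $I\cap J=S$ and $I\triangle J=E$.

\emph{(a)} $\{I,J\}\mapsto\mu(I,J)$ is a bijection from the noncrossing pairs to the noncrossing perfect matchings of $E$.

\emph{(b)} The weakly separated pairs are noncrossing, and they correspond to the parallel matchings, of which there are $m$.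

\emph{(c)} If $I,J$ are not weakly separated, both are noncyclic.

\emph{(d)} A matching $\mu$ of $E$ is parallel if and only if the matching $\mu-1$ of $E-1$ is parallel.
\end{lemma}

\begin{proof}
(a) A pair is determined by $f$, as $I=S\cup\{\text{up-steps of }f\}$ and $J=S\cup\{\text{down-steps of }f\}$, and replacing $f$ by $-f$ exchanges $I$ and $J$. By Lemma~\ref{lem:blocks}(b), for a noncrossing pair $\eta$ determines $f$ up to this global sign. Conversely, give the excursions of any Dyck path $\eta$ with step set $E$ alternating signs. The resulting $f$ has $m$ up-steps and $m$ down-steps, so the formulas define $k$-subsets $I,J$ with $f_{I,J}=f$, and they are noncrossing.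

(b) Record the steps of $f$ along $E=\{x_1<\dots<x_{2m}\}$ as a word in $+,-$ with $m$ letters of each kind; we may assume that it starts with $+$. The pair is weakly separated if and only if the letters $+$ are cyclically consecutive, that is, the word is $+^a-^m+^{m-a}$ with $1\le a\le m$. Then $f$ has a positive excursion followed, if $a<m$, by a negative one, so the pair is noncrossing. The path $\eta$ goes up $a$, down $a$, up $m-a$, down $m-a$. Its matching pairs $x_c$ with $x_{2a+1-c}$ for $c\le2a$ and with $x_{2a+1+2m-c}$ for $c>2a$; it is parallel with $q=2a+1$. The involution $c\mapsto q-c$ of $\mathbb Z/2m$ has no fixed point if and only if $q$ is odd, and distinct residues $q$ give $x_1$ distinct partners. As $a$ runs over $1,\dots,m$, the number $2a+1$ runs over the $m$ odd residues. So the $m$ weakly separated pairs give all parallel matchings, and by (a) no other noncrossing pair has a parallel matching.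

(c) Let $I$ be a cyclic interval and $a,c\in I\setminus J$. One of the two arcs between $a$ and $c$ lies in $I$ and so contains no element of $J\setminus I$. Hence $I,J$ are weakly separated.

(d) If $1\notin E$ the shift preserves the order of $E$. If $1\in E$ it shifts the indices $c$ cyclically by $-1$, which replaces $q$ by $q-2$.
\end{proof}

For $m=1,2$ the numbers $\frac1{m+1}\binom{2m}m=1,2$ equal $m$, so all noncrossing matchings are parallel. For $m=3$ there are five noncrossing matchings, three of them parallel, and the two displayed above are the others. So for $(k,n)=(3,6)$ the pairs in Theorem~\ref{thm:A} are exactly $\{124,356\}$ and $\{145,236\}$.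

\section{Weakly separated pairs}\label{sec:ws}

\begin{proposition}\label{prop:ws}
Let $I\ne J$ be noncyclic.

\emph{(a)} If $I,J$ are weakly separated, then $\mathfrak h_I+\mathfrak h_J\in\mathrm{Trop}$ and $\rho(\mathfrak t_I+\mathfrak t_J)=\mathfrak h_I+\mathfrak h_J$.

\emph{(b)} If $\mathfrak h_I+\mathfrak h_J\in\mathrm{Trop}$, then it does not span a ray.
\end{proposition}

\begin{proof}
(a) Fix $S$ and $a<b<c<d$, and put
\[
\mathsf a(P)=P_{Sab}+P_{Scd}-P_{Sac}-P_{Sbd},\qquad\mathsf b(P)=P_{Sad}+P_{Sbc}-P_{Sac}-P_{Sbd},
\]
so that \eqref{eq:threeterm} reads $\min(\mathsf a,\mathsf b)=0$. We compute $\mathsf a$ and $\mathsf b$ on $H_X$ for a $k$-subset $X$. Let $g_X(m)=|X\cap[m]|-|S\cap[m]|$. Then $H_X(Sxy)$ is the maximum of $g_X(m)-\mathbf 1\{x\le m\}-\mathbf 1\{y\le m\}$, and the correction is constant on each of the intervals cut out by $a,b,c,d$. Define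
\[
\beta=\max_{[a,b-1]}g_X,\qquad\gamma=\max_{[b,c-1]}g_X-1,\qquad\delta=\max_{[c,d-1]}g_X-1,
\]
and let $\alpha$ be the maximum of the numbers $g_X(m)$ for $1\le m<a$ and $g_X(m)-2$ for $d\le m\le n$. Then
\[
\begin{array}{ll}
H_X(Sab)=\max(\alpha,\beta-1,\gamma-1,\delta-1),& H_X(Scd)=\max(\alpha,\beta,\gamma+1,\delta),\\[2pt]
H_X(Sac)=\max(\alpha,\beta-1,\gamma,\delta-1),& H_X(Sbd)=\max(\alpha,\beta,\gamma,\delta),\\[2pt]
H_X(Sad)=\max(\alpha,\beta-1,\gamma,\delta),& H_X(Sbc)=\max(\alpha,\beta,\gamma,\delta-1).
\end{array}
\]
Raising one integer argument of a maximum by $1$ raises the maximum by $1$ exactly when that argument was maximal. Hence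
\begin{align*}
H_X(Scd)-H_X(Sbd)&=\mathbf 1\{\gamma\ge\alpha,\beta,\delta\},\\
H_X(Sac)-H_X(Sab)&=\mathbf 1\{\gamma>\alpha;\ \gamma\ge\beta,\delta\},\\
H_X(Sad)-H_X(Sac)&=\mathbf 1\{\delta>\alpha,\gamma;\ \delta\ge\beta\},\\
H_X(Sbd)-H_X(Sbc)&=\mathbf 1\{\delta>\alpha,\beta,\gamma\}.
\end{align*}
Subtracting the second line from the first and the fourth from the third,
\[
\mathsf a(H_X)=\mathbf 1\{\alpha=\gamma\ge\beta,\delta\},\qquad\mathsf b(H_X)=\mathbf 1\{\beta=\delta>\alpha,\gamma\}.
\]
Both are nonnegative, and they are not both $1$, since $\alpha\ge\beta$ and $\beta>\alpha$ exclude each other.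

Suppose $H_I+H_J$ violates the relation. Then $\mathsf a$ and $\mathsf b$ are both positive on it, so after exchanging $I,J$ if necessary $\mathsf a(H_I)=1=\mathsf b(H_J)$. Mark the quantities $\alpha,\dots,\delta$ with subscripts $I,J$ and put $c_0=\alpha_I-\beta_J$. Choose $m_1\in[a,b-1]$ and $m_3\in[c,d-1]$ at which $\beta_J$ and $\delta_J$ are attained, and $m_2\in[b,c-1]$ and $m_4\in[d,n]\cup[1,a-1]$ at which $\gamma_I$ and $\alpha_I$ are attained. In $f=f_{I,J}=g_I-g_J$ the shifts by $1$ and $2$ cancel, so
\begin{align*}
f(m_1)&\le\beta_I-\beta_J\le c_0,& f(m_2)&\ge\gamma_I-\gamma_J\ge c_0+1,\\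
f(m_3)&\le\delta_I-\delta_J\le c_0,& f(m_4)&\ge\alpha_I-\alpha_J\ge c_0+1.
\end{align*}
The points $m_1,\dots,m_4$ are in cyclic order, and $f$ is a function on $\mathbb Z/n$. It must step up, down, up, down on the arcs $[m_1+1,m_2]$, $[m_2+1,m_3]$, $[m_3+1,m_4]$, $[m_4+1,m_1]$, so these arcs contain elements of $I\setminus J$, $J\setminus I$, $I\setminus J$, $J\setminus I$, and $I,J$ are not weakly separated. This proves the first claim, and Lemma~\ref{lem:pi} gives $\mathfrak h_I+\mathfrak h_J=\rho(\pi(\mathfrak h_I)+\pi(\mathfrak h_J))=\rho(\mathfrak t_I+\mathfrak t_J)$.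

(b) We show that $\Delta(\lambda H_I+\mu H_J)$ is the same for all $\lambda,\mu>0$. Then by Lemma~\ref{lem:cones}(a) the cone of $\mathfrak h_I+\mathfrak h_J$ contains all $\lambda\mathfrak h_I+\mu\mathfrak h_J$, and it has dimension at least $2$ because $\mathfrak h_I,\mathfrak h_J$ are linearly independent.

The point is that the formula for $H_X$ extends to the whole polytope. For $x\in\Delta(k,n)$ put $y_m=x_1+\dots+x_m$, $y_0=0$, and $\psi_X(x)=\max_m(|X\cap[m]|-y_m)$, a convex function with $\psi_X(e_K)=H_X(K)$. Let $\psi=\lambda\psi_I+\mu\psi_J$ and $P=\lambda H_I+\mu H_J$. We claim $\widehat P=\psi$. Convexity gives $\psi\le\widehat P$. For the other inequality, cover $\Delta(k,n)$ by the polytopes $\Pi_{m,m'}$ on which $m$ attains the maximum in $\psi_I$ and $m'$ attains the maximum in $\psi_J$. In the coordinates $y$, the polytope $\Pi_{m,m'}$ is given by $y_0=0$ and inequalities $y_i-y_{i'}\le(\text{integer})$; these include $0\le y_i-y_{i-1}\le1$ and $y_n-y_0=k$. The matrix of such a system is the transposed incidence matrix of a directed graph, which is totally unimodular,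 so all vertices of $\Pi_{m,m'}$ are integral. The integral points of $\Delta(k,n)$ are the $e_K$. Writing $x\in\Pi_{m,m'}$ as a convex combination of vertices of $\Pi_{m,m'}$, on which $\psi$ is affine, gives $\psi(x)\ge\widehat P(x)$.

So the maximal cells of $\Delta(P)$ are the maximal convex sets on which $\lambda\psi_I+\mu\psi_J$ is affine. A sum of two convex functions is affine on a convex set if and only if both are, since each is then also concave. Thus the cells do not depend on $\lambda,\mu>0$.
\end{proof}

\section{One step of rotation}\label{sec:rotation}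

The map $(\sigma P)_K=P_{K+1}$ preserves $L_{k,n}$ and $\Lambda$. It permutes the relations \eqref{eq:threeterm}: a cyclic shift of $a,b,c,d$ preserves the pair $\{ac,bd\}$ and at most exchanges the other two pairs, which enter symmetrically. It is induced by a permutation of the coordinates of $\Delta(k,n)$, so it preserves the fan. From \eqref{eq:u}, $u^t_{J'}(\sigma P)=u^t_{J'+1}(P)$; hence $\sigma\mathfrak h_J=\mathfrak h_{J-1}$, and $\sigma$ preserves the weight.

On $\mathbb T$ the rotation acts by the piecewise linear map $\pi\sigma\rho$, which sends $\mathfrak t_J$ to $\mathfrak t_{J-1}$. We compute it on the quadrant spanned by $\mathfrak t_I$ and $\mathfrak t_J$. The computation serves two purposes: its nonlinear term is the breaking coordinate, and it tells us how a pair changes under rotation.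

\subsection*{The nonlinear terms}
For $1\le a\le k-1$ and $1\le D\le N$ call $\mathbf d=(d_1,\dots,d_a)$ \emph{admissible} if $1\le d_1\le\dots\le d_a\le D$, and put
\[
G_{a,D}(t)=\min\Big\{\sum_{c=1}^at_{c,d_c}:\mathbf d\text{ admissible}\Big\}.
\]
We have $q_{a,b}(\sigma P)=P_{[2,a+1]\cup[b+2,b+k-a+1]}$. Put $D=b+1-a\in[1,N+1]$. If $a\in\{0,k\}$ or $D=N+1$, the index set is cyclic, and $q_{a,b}(\sigma P(t))$ is linear by Lemma~\ref{lem:paths}(a); here $P(t)=(P_K(t))_K$. Otherwise Lemma~\ref{lem:paths}(b), with $r=1$ and $b+1$ in place of $b$, gives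
\begin{equation}\label{eq:G}
q_{a,b}(\sigma P(t))=P_{[2,a+1]\cup[a+D+1,D+k]}(t)=\text{linear}+G_{a,D}(t).
\end{equation}
For admissible $\mathbf d$ let $\kappa_J(\mathbf d)=\#\{c\le a:\bar j_c\le d_c<\bar j_{c+1}\}$ be the number of edges of the staircase of $J$ that the path $\mathbf d$ uses, and define $\kappa_I$ likewise. Then $G_{a,D}(\lambda t_I+\mu t_J)=\min_{\mathbf d}(\lambda\kappa_I(\mathbf d)+\mu\kappa_J(\mathbf d))$.

\begin{lemma}\label{lem:eps}
Let $I\ne J$ be $k$-subsets, $1\le a\le k-1$, $1\le D\le N$ and $\lambda,\mu\ge0$. Then
\[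
G_{a,D}(\lambda t_I+\mu t_J)=\lambda G_{a,D}(t_I)+\mu G_{a,D}(t_J)+\varepsilon_{a,D}\min(\lambda,\mu),
\]
where $\varepsilon_{a,D}=\varepsilon_{a,D}(I,J)$ is as follows. If $1\notin I\triangle J$, then $\varepsilon_{a,D}=0$. If $1\in J\setminus I$ and $[1,s]$ is the first block, which is a $J$-block, then
\[
\varepsilon_{a,D}=\mathbf 1\{a\ge s\ \text{ and }\ \bar j_{a+1}\le D<\bar i_{a+1}\}.
\]
If $1\in I\setminus J$, the same holds with $I$ and $J$ exchanged.
\end{lemma}

\begin{proof}
We use four facts, which hold also with $I,J$ exchanged.
\begin{itemize}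
\item[(F1)] If $\kappa_J(\mathbf d)=0$ and $d_c\ge\bar j_c$ for some $c\le a$, then $d_{c'}\ge\bar j_{c'+1}$ for $c\le c'\le a$, and so $\bar j_{a+1}\le D$. Indeed, $d_c\ge\bar j_c$ and no cost force $d_c\ge\bar j_{c+1}$, whence $d_{c+1}\ge\bar j_{c+1}$, and so on. If $1\in J$, this applies with $c=1$.
\item[(F2)] For $\mathbf d=(1,\dots,1)$, $\kappa_J(\mathbf d)=\mathbf 1\{\bar j_1=1<\bar j_{a+1}\}$.
\item[(F3)] For $\mathbf d=(D,\dots,D)$ and $\bar j_{a+1}\le D$, $\kappa_J(\mathbf d)=0$.
\item[(F4)] Let $\bar j_{a+1}\le D<\bar i_{a+1}$, and suppose that the $J$-block containing $a+1$ starts at $r\ge2$. Then some admissible $\mathbf d$ has $(\kappa_I,\kappa_J)=(1,0)$.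
\end{itemize}
To prove (F4) let $d_c=\bar j_r$ for $c\le r-1$ and $d_c=\bar j_{c+1}$ for $r\le c\le a$. This is admissible, and $d_c\ge\bar j_{c+1}$ for all $c$, so $\kappa_J=0$. The cut $r-1$ gives $i_{r-1}<j_r$, that is, $\bar i_{r-1}\le\bar j_r$ by \eqref{eq:bar}. So for $c<r-1$ we have $d_c\ge\bar i_{c+1}$, with no contribution to $\kappa_I$, while $\bar i_{r-1}\le d_{r-1}=\bar j_r<\bar i_r$ contributes $1$. For $r\le c\le a$ the block condition $j_{c+1}\le i_c$ gives $d_c=\bar j_{c+1}<\bar i_c$, with no contribution.

To prove $\varepsilon_{a,D}=0$ it suffices to find an admissible $\mathbf d$ that minimizes both $\kappa_I$ and $\kappa_J$. Costs are written as $(\kappa_I,\kappa_J)$.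

\emph{Case $1\notin I\cup J$.} By (F2), $(1,\dots,1)$ has costs $(0,0)$.

\emph{Case $1\in I\cap J$.} By (F1)--(F3), $G_{a,D}(t_J)=\mathbf 1\{D<\bar j_{a+1}\}$ and $G_{a,D}(t_I)=\mathbf 1\{D<\bar i_{a+1}\}$. If $\bar i_{a+1},\bar j_{a+1}\le D$, take $(D,\dots,D)$. If both exceed $D$, take $(1,\dots,1)$. If $\bar j_{a+1}\le D<\bar i_{a+1}$, use (F4), where $r\ge2$ because position $1$ is a zero block; the last possibility is the same with $I,J$ exchanged.

\emph{Case $1\in J\setminus I$.} Now $\bar j_1=1<\bar i_1$, so $G_{a,D}(t_I)=0$ by (F2). If $\bar j_{a+1}>D$, then $\kappa_J\ge1$ by (F1), and $(1,\dots,1)$ has costs $(0,1)$. Let $\bar j_{a+1}\le D$, so $G_{a,D}(t_J)=0$ by (F3). If $a+1\le s$, then $d_c=\bar j_{c+1}<\bar i_c$ for $c\le a$ defines an admissible $\mathbf d$ with costs $(0,0)$. If $\bar i_{a+1}\le D$, then $(D,\dots,D)$ has costs $(0,0)$. What remains is $a\ge s$ and $\bar j_{a+1}\le D<\bar i_{a+1}$. Here costs $(0,0)$ are impossible: $\kappa_J=0$ gives $d_s\ge\bar j_{s+1}$ by (F1), the cut $s$ gives $\bar j_{s+1}\ge\bar i_s$, and then $\kappa_I=0$ would give $\bar i_{a+1}\le D$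 by (F1) for $I$. So the minimum is at least $\min(\lambda,\mu)$. Costs $(0,1)$ occur for $(1,\dots,1)$, since $\bar j_{a+1}\ge\bar j_{s+1}\ge\bar i_s>1$. Costs $(1,0)$ occur by (F4), since the block of $a+1$ starts after $s$. So the minimum is $\min(\lambda,\mu)$.
\end{proof}

Put $\varepsilon_{a,D}=0$ for $a\in\{0,k\}$ or $D=N+1$. Let $I\ne J$ be noncyclic. By \eqref{eq:G} and Lemma~\ref{lem:eps}, each function $t\mapsto q_{a,b}(\sigma P(t))$ is additive on $\lambda t_I,\mu t_J$ up to the error $\varepsilon_{a,b+1-a}\min(\lambda,\mu)$. The four terms of \eqref{eq:pi} have $(a,D)=(r-1,d+1),(r,d),(r,d+1),(r+1,d)$, and $\pi(\sigma\rho(\mathfrak t_I))=\pi(\mathfrak h_{I-1})=\mathfrak t_{I-1}$. Therefore $\pi(\sigma\rho(\lambda\mathfrak t_I+\mu\mathfrak t_J))$ is represented by the array with entries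
\begin{equation}\label{eq:rot}
(\lambda t_{I-1}+\mu t_{J-1})_{r,d}+\min(\lambda,\mu)\,\big(\varepsilon_{r-1,d+1}-\varepsilon_{r,d}-\varepsilon_{r,d+1}+\varepsilon_{r+1,d}\big).
\end{equation}
As $\sigma$ preserves $\mathrm{Trop}$ and $\rho\pi=\mathrm{id}$ there, we obtain: if all $\varepsilon_{a,D}(I,J)$ vanish, then
\begin{equation}\label{eq:rotlinear}
\sigma\rho(\lambda\mathfrak t_I+\mu\mathfrak t_J)=\rho(\lambda\mathfrak t_{I-1}+\mu\mathfrak t_{J-1})\qquad(\lambda,\mu\ge0).
\end{equation}

\subsection*{Breaking}
In Section~\ref{sec:example} the breaking coordinate was found by inspection. In general we rotate until the error term of Lemma~\ref{lem:eps} appears. This is where the hypothesis that $I,J$ are not weakly separated does its work; for weakly separated pairs the next lemma fails, since the proof of Proposition~\ref{prop:ws} shows that $\rho$ is then linear on the quadrant.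

\begin{lemma}\label{lem:breaking}
Let $I,J$ be not weakly separated, and let $\lambda,\mu\in[0,1]$. If
\[
\rho(\lambda\mathfrak t_I+\mu\mathfrak t_J)+\rho((1-\lambda)\mathfrak t_I+(1-\mu)\mathfrak t_J)=\rho(\mathfrak t_I+\mathfrak t_J),
\]
then $\lambda=\mu$.
\end{lemma}

\begin{proof}
The sets $I,J$ and their shifts are noncyclic by Lemma~\ref{lem:matching}(c). We first show that for some $z\ge0$ the pair $(I-z,J-z)$ has a nonzero $\varepsilon_{a,D}$. View $f=f_{I,J}$ as a function on $\mathbb Z/n$, and take $e_1,e_2,e_3,e_4$ in cyclic order with $e_1,e_3\in I\setminus J$ and $e_2,e_4\in J\setminus I$. Let $\phi_2,\phi_4$ be the minima of $f$ on the arcs $[e_2,e_3-1]$, $[e_4,e_1-1]$, and put $\ell=\max(\phi_2,\phi_4)+1$. On the arc $[e_1,e_2-1]$ we have $f(e_1)=f(e_1-1)+1\ge\phi_4+1$ and $f(e_2-1)=f(e_2)+1\ge\phi_2+1$, so $f\ge\ell$ somewhere on it. On the arc $[e_3,e_4-1]$ we have $f(e_3)=f(e_3-1)+1\ge\phi_2+1$ and $f(e_4-1)=f(e_4)+1\ge\phi_4+1$, with the same conclusion. On each of the other two arcs $f<\ell$ somewhere. So the set $\{f<\ell\}$ has at least two maximal cyclic runs.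 Let $z+1\in[n]$ be the first point of one of them; then $f(z)=\ell$. The function of the pair $(I',J')=(I-z,J-z)$ is $m\mapsto f(z+m)-\ell$, whose negative excursions are the shifted runs. So it has at least two negative excursions, one of them starting at $1$. By Lemma~\ref{lem:blocks}(a), $1\in J'\setminus I'$, and besides the first block $[1,s]$ there is a $J'$-block starting at some $r>s$. Then $s\le r-1\le k-1$ and $\bar j'_r<\bar i'_r\le N+1$, so $\varepsilon_{r-1,\bar j'_r}(I',J')=1$.

Now let $z\ge0$ be minimal such that $(I',J')=(I-z,J-z)$ has some $\varepsilon_{a,D}=1$. Applying \eqref{eq:rotlinear} $z$ times, we see that the linear map $\sigma^z$ transforms the hypothesis into the same identity for $I',J'$. By Lemma~\ref{lem:additive} and \eqref{eq:G}, the function $G_{a,D}$ is additive on the arrays $\lambda t_{I'}+\mu t_{J'}$ and $(1-\lambda)t_{I'}+(1-\mu)t_{J'}$. By Lemma~\ref{lem:eps} this means $\min(\lambda,\mu)+\min(1-\lambda,1-\mu)=1$, that is, $1-|\lambda-\mu|=1$.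
\end{proof}

\subsection*{Rotation of a pair}
On the diagonal $\lambda=\mu$ the error term in \eqref{eq:rot} can be absorbed: it amounts to a block exchange before the shift.

\begin{lemma}\label{lem:star}
Let $I,J$ be noncyclic with $1\in J\setminus I$ and first block $[1,s]$. Let $I^*,J^*$ be obtained by exchanging the entries of $I,J$ on all $J$-blocks other than $[1,s]$. Then $\sigma\rho(\mathfrak t_I+\mathfrak t_J)=\rho(t_{I^*-1}+t_{J^*-1})$.
\end{lemma}

\begin{proof}
Let $\theta_x=(\mathbf 1\{x\le d\})_{1\le d\le N}$, so that row $r$ of $t_A$ is $\theta_{\bar a_r}-\theta_{\bar a_{r+1}}$. Put $\bar a_{k+1}=N+1$ for every $A$. If $1\in A$, then $A-1=\{a_2-1,\dots,a_k-1,n\}$ has barred sequence $(\bar a_2,\dots,\bar a_{k+1})$. If $1\notin A$, then $A-1$ has barred sequence $(\bar a_1-1,\dots,\bar a_k-1)$. So row $r$ of $t_{J-1}+t_{I-1}$ is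
\[
\theta_{\bar j_{r+1}}-\theta_{\bar j_{r+2}}+\theta_{\bar i_r-1}-\theta_{\bar i_{r+1}-1}.
\]
Let $\chi_c=1$ if $c$ lies in a $J$-block other than $[1,s]$, that is, if $s<c\le k$ and $\bar j_c<\bar i_c$, and $\chi_c=0$ otherwise, including $c=k+1$. Then
\[
\varepsilon_{a,D}=\chi_{a+1}\big(\mathbf 1\{\bar j_{a+1}\le D\}-\mathbf 1\{\bar i_{a+1}\le D\}\big)
\]
by Lemma~\ref{lem:eps}, and this holds also for $a=0$, $a=k$ and $D=N+1$, where both sides vanish. Hence the error term of \eqref{eq:rot} with $\lambda=\mu=1$ adds to row $r$ the vector
\[
\chi_r(\theta_{\bar j_r-1}-\theta_{\bar i_r-1})-\chi_{r+1}(\theta_{\bar j_{r+1}}-\theta_{\bar i_{r+1}})-\chi_{r+1}(\theta_{\bar j_{r+1}-1}-\theta_{\bar i_{r+1}-1})+\chi_{r+2}(\theta_{\bar j_{r+2}}-\theta_{\bar i_{r+2}}).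
\]
The barred sequences of $I^*,J^*$ are $(\bar i^*_c,\bar j^*_c)=(\bar j_c,\bar i_c)$ if $\chi_c=1$ and $(\bar i_c,\bar j_c)$ otherwise. Each of the four error terms replaces one term of the row by its starred version: the first turns $\theta_{\bar i_r-1}$ into $\theta_{\bar i^*_r-1}$, the second $\theta_{\bar j_{r+1}}$ into $\theta_{\bar j^*_{r+1}}$, the third $-\theta_{\bar i_{r+1}-1}$ into $-\theta_{\bar i^*_{r+1}-1}$, and the fourth $-\theta_{\bar j_{r+2}}$ into $-\theta_{\bar j^*_{r+2}}$. Since $1\in J^*$ and $1\notin I^*$, the result is row $r$ of $t_{J^*-1}+t_{I^*-1}$. Apply $\rho$.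
\end{proof}

\begin{example}\label{ex:rotation}
Let $(k,n)=(3,6)$, $J=145$, $I=236$. Positions $1,2,3$ are a $J$-block, an $I$-block and a $J$-block. Exchanging the last entries gives $J^*=146$, $I^*=235$, and so $\sigma\rho(\mathfrak t_{145}+\mathfrak t_{236})=\rho(\mathfrak t_{356}+\mathfrak t_{124})$. By Section~\ref{sec:example}, $\rho(\mathfrak t_{145}+\mathfrak t_{236})$ spans a ray. The plain shift $\{346,125\}$ of the pair is a crossing pair, since its function has two excursions of the same sign. The matchings, however, do shift: $\{12,34,56\}-1=\{16,23,45\}$.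
\end{example}

\begin{proposition}\label{prop:rotate}
Let $I,J$ be noncrossing and not weakly separated. Then $\sigma\rho(\mathfrak t_I+\mathfrak t_J)=\rho(\mathfrak t_{\tilde I}+\mathfrak t_{\tilde J})$ for a pair $\tilde I,\tilde J$ that is noncrossing and not weakly separated, with
\[
\tilde I\cap\tilde J=(I\cap J)-1,\qquad\tilde I\triangle\tilde J=(I\triangle J)-1,\qquad\mu(\tilde I,\tilde J)=\mu(I,J)-1 .
\]
\end{proposition}

\begin{proof}
All sets named in the statement are noncyclic by Lemma~\ref{lem:matching}(c). Let $E=I\triangle J$, $f=f_{I,J}$ and $\eta=|f|$.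

If $1\notin E$, then all $\varepsilon_{a,D}$ vanish, and \eqref{eq:rotlinear} applies with $\tilde I=I-1$, $\tilde J=J-1$. This pair is not weakly separated. As $f(1)=0$, its function is $m\mapsto f(m+1)$ for $0\le m\le n-1$. So the excursions, their signs and the matching are shifted by $-1$, and the pair is noncrossing by Lemma~\ref{lem:blocks}(b).

Let $1\in E$, say $1\in J\setminus I$. Take $I^*,J^*$ as in Lemma~\ref{lem:star}, and let $\tilde I,\tilde J$ be a noncrossing pair obtained from $I^*-1,J^*-1$ by block exchanges. By Lemma~\ref{lem:blocks}(c) the position data are unchanged, so $\sigma\rho(\mathfrak t_I+\mathfrak t_J)=\rho(t_{\tilde I}+t_{\tilde J})$, and the first two equalities hold. Once the third is proved, Lemma~\ref{lem:matching}(b),(d) shows that $\mu(\tilde I,\tilde J)$ is not parallel, so that $\tilde I,\tilde J$ are not weakly separated, hence noncyclic, and $t_{\tilde I},t_{\tilde J}$ represent $\mathfrak t_{\tilde I},\mathfrak t_{\tilde J}$.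

Block exchanges preserve the absolute value of the function, so $\mu(\tilde I,\tilde J)$ is the matching of $\eta'=|f'|$ with $f'=f_{I^*-1,J^*-1}$. Let $[1,p-1]$ be the first excursion of $f$, so that $p\ge2$, $\eta(p-1)=1$, $\eta(p)=0$. The function $f^*=f_{I^*,J^*}$ equals $-\eta$ on $[1,p-1]$ and $\eta$ on $[p,n]$, because all later negative excursions have been flipped. Since $1\in J^*\setminus I^*$, we have $f'(m-1)=f^*(m)+1$ for $1\le m\le n$, and $f'(n)=0$. Hence
\[
\eta'(m-1)=\eta(m)-1\ \ (1\le m\le p-1),\qquad\eta'(m-1)=\eta(m)+1\ \ (p\le m\le n),\qquad\eta'(n)=0 .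
\]
In $\mu(I,J)$ the element $1$ is matched with $p$, and the parts $E\cap[2,p-1]$ and $E\cap[p+1,n]$ are matched within themselves. On each part $\eta'$ is $\eta$ moved one place to the left and shifted by a constant height, so these pairs reappear shifted by $-1$. At position $p-1$ the path $\eta'$ steps up from $0$ to $1$, and it stays at height at least $1$ on $[p-1,n-1]$; so $p-1$ is matched with $n$. This is the pair $\{1,p\}-1$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

The rigidity argument of Section~\ref{sec:example} works when the entries of $I$ and $J$ cannot be recombined, that is, when there is only one nonzero block.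

\begin{proposition}\label{prop:single}
Let $I,J$ be not weakly separated, with exactly one nonzero block. Then $v=\rho(\mathfrak t_I+\mathfrak t_J)$ spans a ray.
\end{proposition}

\begin{proof}
The sets are noncyclic by Lemma~\ref{lem:matching}(c) and noncrossing by Lemma~\ref{lem:blocks}, so $v\in\mathrm{Trop}\cap\Lambda$ has weight $2$ by Proposition~\ref{prop:normal}, and $v\ne0$. Let $v=Q_++Q_-$ with $Q_\pm\in\mathrm{Trop}$ rational, take $\nu,F_\pm$ as in Corollary~\ref{cor:split}, and put $F=F_+\cup F_-$. We may assume that the nonzero block is a $J$-block. If $c,c+1$ lie in it, then $j_{c+1}\le i_c$, so no $A\in F$ has $a_c=i_c$ and $a_{c+1}=j_{c+1}$. Thus the $\nu$ members with $a_c=i_c$ have $a_{c+1}=i_{c+1}$, and since exactly $\nu$ members have $a_{c+1}=i_{c+1}$, these are the same members. So $\nu$ members agree with $I$ on the whole block and the other $\nu$ agree with $J$. Outside the block $i_c=j_c$. Hence $F$ consists of $\nu$ copies of $I$ and $\nu$ copies of $J$, and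
\[
\pi(Q_+)=\lambda\mathfrak t_I+\mu\mathfrak t_J,\qquad\pi(Q_-)=(1-\lambda)\mathfrak t_I+(1-\mu)\mathfrak t_J
\]
with $\lambda,\mu\in[0,1]$. Since $\rho(\pi(Q_\pm))=Q_\pm$ have sum $v$, Lemma~\ref{lem:breaking} gives $\lambda=\mu$, so $Q_+=\lambda v$ and $Q_-=(1-\lambda)v$. Lemma~\ref{lem:cones}(c) completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(i) Let $v=\rho(\mathfrak t_I+\mathfrak t_J)$; it lies in $\Lambda$ and has weight $2$ by Lemma~\ref{lem:pi} and Proposition~\ref{prop:normal}. A pair has one nonzero block exactly when its Dyck path has one excursion, that is, when the first and last elements of the symmetric difference are matched. To reach this position, take a peak of $\eta=|f_{I,J}|$: consecutive elements $e<e'$ of $E=I\triangle J$ with $e$ an up-step and $e'$ a down-step. They are matched. Applying Proposition~\ref{prop:rotate} $z=e'-1$ times gives $\sigma^zv=\rho(\mathfrak t_{I'}+\mathfrak t_{J'})$ for a noncrossing pair $I',J'$ that is not weakly separated, with $I'\triangle J'=E-z$ and $\mu(I',J')=\mu(I,J)-z$. The image of $e'$ is $1$, the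 first element of $E-z$. As no element of $E$ lies between $e$ and $e'$, the image of $e$ is the last element of $E-z$. These two are matched, so $I',J'$ have one nonzero block by Lemma~\ref{lem:blocks}(a). By Proposition~\ref{prop:single}, $\sigma^zv$ spans a ray, and so does $v$.

Write $v=cv_0$ with $v_0\in\Lambda$ primitive and $c\ge1$ an integer. Then $v_0\in\mathrm{Trop}\cap\Lambda$, so $\mathrm{wt}(v_0)$ is an integer by Proposition~\ref{prop:normal}, and $c\,\mathrm{wt}(v_0)=2$. If $c=2$, then $v_0=\rho(\mathfrak t_A)$ for a noncyclic $A$, and applying $\pi$ gives $\mathfrak t_I+\mathfrak t_J=2\mathfrak t_A$. Uniqueness in Proposition~\ref{prop:normal} then gives $I=J=A$, although $I,J$ are not weakly separated. So $c=1$: $v$ is primitive and the ray has weight $2$.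

(ii) Let $v$ be the primitive generator of a ray of weight $2$. By Lemma~\ref{lem:pi} and Proposition~\ref{prop:normal}, $v=\rho(\mathfrak t_I+\mathfrak t_J)$ with $I,J$ noncyclic and noncrossing. If $I=J$, then $v=2\mathfrak h_I$ is not primitive, since $\mathfrak h_I\in\Lambda$. If $I\ne J$ were weakly separated, then $v=\mathfrak h_I+\mathfrak h_J$ would not span a ray by Proposition~\ref{prop:ws}. So $I,J$ are not weakly separated. If another such pair $\{I_1,J_1\}$ gives the same ray, then by (i) $\rho(\mathfrak t_{I_1}+\mathfrak t_{J_1})$ is also its primitive generator, so $\mathfrak t_{I_1}+\mathfrak t_{J_1}=\mathfrak t_I+\mathfrak t_J$, and $\{I_1,J_1\}=\{I,J\}$ by Proposition~\ref{prop:normal}.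
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a) This is Proposition~\ref{prop:normal} together with the bijection $\rho:\mathbb T_{\mathbb Z}\to\mathrm{Trop}\cap\Lambda$ of Lemma~\ref{lem:pi}.

(b) If $I,J$ are weakly separated, then $\rho(\mathfrak t_I+\mathfrak t_J)=\mathfrak h_I+\mathfrak h_J$ does not span a ray, by Proposition~\ref{prop:ws}. If they are not, it spans a ray by Theorem~\ref{thm:A}(i), and so differs from $\mathfrak h_I+\mathfrak h_J$ by Proposition~\ref{prop:ws}(b).

(c) By Theorem~\ref{thm:A}, the rays of weight two correspond to the noncyclic noncrossing pairs that are not weakly separated. By Lemma~\ref{lem:matching}(c) the word ``noncyclic'' can be dropped, and by parts (a) and (b) of that lemma $\{I,J\}\mapsto(I\cap J,I\triangle J,\mu(I,J))$ is a bijection from these pairs to the triples in the statement. Proposition~\ref{prop:rotate} says that $\sigma$ shifts the triple by $-1$. For given $m$ there are $\frac{n!}{(2m)!\,(k-m)!\,(n-k-m)!}$ choices of $(S,E)$, which requires $m\le\min(k,n-k)$, and for each there are $\frac1{m+1}\binom{2m}m-m$ noncrossing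 matchings that are not parallel. This number is $0$ for $m=1,2$, so the sum starts at $m=3$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EL}
Nick Early and Thomas Lam,
\emph{Noncrossing Duality and the Geometry of Positive Tropical Linear Spaces},
arXiv:2604.25212 (2026).

\end{thebibliography}
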